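\title{Empirical measures at every point of a free Borel action}

\begin{abstract}
Let $\Gamma$ be a countably infinite group, $f$ a Borel map from the Bernoulli shift $[0,1]^\Gamma$ to a compact metric space $K$, and $U$ a weak$^*$ neighborhood of the law of the process $(f(\gamma\cdot x))_{\gamma\in\Gamma}$. Is there a finite set $D\subset\Gamma$ such that every free Borel action of $\Gamma$ carries a Borel $K$-valued labeling whose empirical measure along $D\cdot x$ lies in $U$ for every point $x$? We show that the answer is negative. For every free product $\Gamma=A*B$ of nontrivial countable groups, not both of order $2$, and every $f$ that is not almost everywhere constant, there is a neighborhood $U$ for which no such $D$ exists, and one free action witnesses this for all $D$. The proof combines Borel determinacy, a Baire category argument and a counting lemma for reduced words. In the other direction, $D$ always exists when every finite subset of $\Gamma$ normalizes arbitrarily large amenable subgroups, in particular when $\Gamma$ is amenable or has an infinite amenable normal subgroup.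
\end{abstract}

\section{Introduction}

\subsection{The problem}

Throughout, $\Gamma$ is a countably infinite group with identity $1$. For a set $K$, the group $\Gamma$ acts on $K^\Gamma$ by the \emph{shift} $(\gamma\cdot y)(\gamma')=y(\gamma'\gamma)$. Let $\lambda$ be Lebesgue measure on $[0,1]$, let $\Omega=[0,1]^\Gamma$, and let $\lambda^\Gamma$ be the product probability measure on $\Omega$. The shift on $\Omega$ preserves $\lambda^\Gamma$; this is the \emph{Bernoulli shift}. A random point of $\Omega$ attaches independent uniform random numbers to the elements of $\Gamma$.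

Let $K$ be a compact metric space. Then $K^\Gamma$ is compact and metrizable in the product topology. We write $\mathrm{Prob}(K^\Gamma)$ for the space of Borel probability measures on $K^\Gamma$ with the weak$^*$ topology, the coarsest topology that makes $\nu\mapsto\int\psi\,d\nu$ continuous for every continuous $\psi\colon K^\Gamma\to\mathbb R$.

A \emph{standard Borel space} is a set $X$ with a $\sigma$-algebra that is the Borel $\sigma$-algebra of some Polish (separable, completely metrizable) topology on $X$. An action $\Gamma\curvearrowright X$ is \emph{Borel} if every $\gamma\in\Gamma$ acts by a Borel map, and \emph{free} if no $\gamma\neq1$ fixes a point. A Borel map $g\colon X\to K$ is a labeling of the points of $X$, and its \emph{coding map}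
\[
\pi_g\colon X\to K^\Gamma,\qquad \pi_g(x)(\gamma)=g(\gamma\cdot x),
\]
records the labels on the orbit of $x$ as seen from $x$. Two measures on $K^\Gamma$ arise from coding maps.

First, a Borel map $f\colon\Omega\to K$ gives the pushforward $\mu_f=(\pi_f)_*\lambda^\Gamma$. This is the law of the random configuration $(f(\gamma\cdot x))_{\gamma\in\Gamma}$, obtained by applying one and the same rule $f$, at every element of $\Gamma$, to independent random numbers.

Second, for a labeling $g\colon X\to K$, a nonempty finite set $D\subset\Gamma$ and a point $x\in X$, the \emph{empirical measure} $M_D(g,x)\in\mathrm{Prob}(K^\Gamma)$ is the average over $d\in D$ of the point masses at $\pi_g(d\cdot x)$. It is the law of what one sees from a point $d\cdot x$ with $d$ chosen uniformly from $D$. In particular, for $c\in\Gamma$ and Borel $V\subseteq K$,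
\begin{equation}\label{eq:marginal}
M_D(g,x)\bigl(\{y: y(c)\in V\}\bigr)=\frac{|\{d\in D: g(cd\cdot x)\in V\}|}{|D|}.
\end{equation}

\begin{definition}\label{def:good}
Let $U\subseteq\mathrm{Prob}(K^\Gamma)$. A nonempty finite set $D\subset\Gamma$ is \emph{good for $U$} if for every free Borel action $\Gamma\curvearrowright X$ on a standard Borel space there is a Borel map $g\colon X\to K$ with $M_D(g,x)\in U$ for all $x\in X$.
\end{definition}

The following problem is posed in \cite{Ber}.

\medskip
\noindent\textbf{Problem.} \emph{Let $\Gamma$ be a countably infinite group, $K$ a compact metric space, $f\colon\Omega\to K$ a Borel map and $U$ an open neighborhood of $\mu_f$. Is there always a nonempty finite set $D\subset\Gamma$ that is good for $U$?}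
\medskip

In words: can a Borel labeling of an arbitrary free action imitate, up to a prescribed error, finitely many statistics of the random configuration $\pi_f(x)$? The set $D$ has to be chosen before the action, the space $X$ carries no measure, and the imitation has to succeed at every point.

\subsection{The fair coin}\label{ss:coin}

Take $K=\{0,1\}$ and $f(x)=1$ if $x(1)<1/2$, $f(x)=0$ otherwise. Then $\mu_f$ is the law of independent fair coins indexed by $\Gamma$. For a finite set $C\subset\Gamma$ and $0<\delta<1/2$, the set of all $\nu$ with $\delta<\nu(\{y:y(c)=1\})<1-\delta$ for all $c\in C$ is an open neighborhood of $\mu_f$. A labeling is the indicator function of a Borel set $Z\subseteq X$, and by \eqref{eq:marginal} its empirical measures lie in this neighborhood exactly when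
\begin{equation}\label{eq:balanced}
\delta<\frac{|\{d\in D: cd\cdot x\in Z\}|}{|D|}<1-\delta\qquad\text{for all }x\in X,\ c\in C.
\end{equation}
For small $\delta$ this is a weak demand: none of the sets $cD\cdot x$ may be almost contained in $Z$ or almost disjoint from $Z$.

On a single orbit, every sufficiently large $D$ meets this demand. Put each point of the orbit into $Z$ by an independent fair coin. By Hoeffding's inequality, \eqref{eq:balanced} fails for a given pair $(c,x)$ with probability at most $p=2\exp(-2(1/2-\delta)^2|D|)$. This event depends only on the coins in $cD\cdot x$, and $cD\cdot x$ meets $c'D\cdot x'$ only if $x'\in D^{-1}c'^{-1}cD\cdot x$, which happens for at most $\Delta=|C||D|^2$ pairs $(c',x')$. The Lov\'asz local lemma says that finitely many events, each of probability at most $p$ and each independent of the collection of all but at most $\Delta$ of the others, can be avoided simultaneously if $4p\Delta\le1$. This inequality holds once $|D|$ is large, and compactness of $\{0,1\}^\Gamma$ extends the conclusion from finitely many pairs $(c,x)$ to the whole orbit. Choosing a solution on each orbit gives a set $Z\subseteq X$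 satisfying \eqref{eq:balanced}, but this set need not be Borel. Since $p$ decays exponentially while $\Delta$ grows quadratically, and since we are moreover free to choose the shape of $D$, one might guess that a Borel solution can always be found.

\subsection{Results}

The guess is wrong, and \eqref{eq:balanced} itself is the obstruction. All proofs are carried out in ZFC.

\begin{theorem}\label{thm:main}
Let $\Gamma=A*B$ with $A,B$ nontrivial countable groups, not both of order $2$. There is a free continuous action of $\Gamma$ on a Polish space $X$ such that for every $\delta>0$ there is a finite set $C\subset\Gamma$ with the following property. For every Borel set $Z\subseteq X$ and every nonempty finite set $D\subset\Gamma$ there are $x\in X$ and $c\in C$ with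
\[
\frac{|\{d\in D: cd\cdot x\in Z\}|}{|D|}\in[0,\delta]\cup[1-\delta,1].
\]
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $\Gamma=A*B$ be as in Theorem~\ref{thm:main}, let $K$ be a compact metric space and let $f\colon\Omega\to K$ be Borel. If $f$ is not $\lambda^\Gamma$-almost everywhere constant, there is an open set $U\ni\mu_f$ for which no nonempty finite set $D\subset\Gamma$ is good; moreover, one action $\Gamma\curvearrowright X$ witnesses this for all $D$ at once. If $f=k$ almost everywhere, then $D=\{1\}$ is good for every open $U\ni\mu_f$.
\end{corollary}

Thus the answer to the Problem is negative, already for the fair coin on the free group $F_2=\mathbb Z*\mathbb Z$. For another class of groups the answer is positive.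

\begin{theorem}\label{thm:positive}
Suppose that the countably infinite group $\Gamma$ satisfies the following condition.
\begin{itemize}
\item[$(*)$] For every finite $F\subset\Gamma$ and every $L\in\mathbb N$ there is an amenable subgroup $N\le\Gamma$ with $|N|\ge L$ and $\gamma N\gamma^{-1}=N$ for all $\gamma\in F$.
\end{itemize}
Then for all $K$, $f$ and $U$ as in the Problem there is a nonempty finite set $D\subset\Gamma$ that is good for $U$. In particular, this holds for every amenable $\Gamma$ and for every $\Gamma$ with an infinite amenable normal subgroup, such as $F_2\times\mathbb Z$.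
\end{theorem}

\begin{corollary}\label{cor:freeproducts}
Let $\Gamma=A*B$ be a free product of nontrivial countable groups. A good set $D$ exists for all $K$, $f$ and $U$ if and only if $\Gamma\cong\mathbb Z/2*\mathbb Z/2$.
\end{corollary}

We do not give a classification for arbitrary $\Gamma$.

One observation explains the shape of both theorems. With $x'=c\cdot x$ we have $cD\cdot x=(cDc^{-1})\cdot x'$, and $x'$ ranges over $X$ when $x$ does. So \eqref{eq:balanced} asks that $Z$ be balanced along all translates of all the conjugates $cDc^{-1}$, $c\in C$. If $D$ lies in an amenable subgroup $N$ that is normalized by $C$, all these conjugates stay in $N$, and one can tile the $N$-orbits by finite pieces and balance $Z$ piece by piece (Section~\ref{sec:positive}). In a free product, on the contrary, there is a finite list of conjugators, independent of $D$, such that one of them puts almost all of $D$ into a position that we call free (Sections~\ref{sec:blocks} and~\ref{sec:counting}). A free set $E$ can be handled by games: one game is attached to each point $e\cdot x$, $e\in E$, and winning strategies of one and the same player are played against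 each other, so that all these points land on the same side of $Z$ (Section~\ref{sec:games}).

\begin{remark}\label{rem:oneconj}
For $\delta<1/2$ the set $C$ in Theorem~\ref{thm:main} cannot be a singleton $\{c\}$. Take $a\in A\setminus\{1\}$ and $b\in B\setminus\{1\}$, so that $ab$ has infinite order. Theorem~\ref{thm:positive} for the fair coin on $\langle ab\rangle\cong\mathbb Z$, acting freely on $X$, gives a finite $D_0\subset\langle ab\rangle$ and a Borel set $Z$ that occupies a fraction in $(\delta,1-\delta)$ of every set $D_0\cdot x$. Then $D=c^{-1}D_0$ satisfies \eqref{eq:balanced} for $C=\{c\}$.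
\end{remark}

\section{From Borel sets to empirical measures}

The passage from a general $K$ to a Borel set $Z$ consists in choosing an open set $V\subset K$ of intermediate measure. We use the standard fact that on $\mathrm{Prob}(K^\Gamma)$ the function $\nu\mapsto\nu(E)$ is lower semicontinuous for open $E$ and upper semicontinuous for closed $E$; that is, the conditions $\nu(E)>t$ for open $E$ and $\nu(E)<t$ for closed $E$ are open conditions on $\nu$.

\begin{proof}[Proof of Corollary~\ref{cor:answer} from Theorem~\ref{thm:main}]
If $f=k$ almost everywhere, then $\mu_f$ is the point mass at the constant configuration with value $k$, because $\Gamma$ is countable. For the constant labeling $g\equiv k$ of any action, $M_{\{1\}}(g,x)$ is the same point mass.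

Now let $f$ be not almost everywhere constant, and let $\nu_0=f_*\lambda^\Gamma$, a probability measure on $K$. It is not a point mass, so its support contains two points $k_0\ne k_1$. Let $V$ and $V_1$ be the open balls about $k_0$ and $k_1$ whose radius is half the distance from $k_0$ to $k_1$. Then $\nu_0(V)>0$ and $\nu_0(V_1)>0$, and $\overline V\cap V_1=\emptyset$, so $\nu_0(\overline V)<1$. Choose $\delta>0$ with $\delta<\nu_0(V)$ and $\nu_0(\overline V)<1-\delta$, let $X$ and $C$ be as in Theorem~\ref{thm:main}, and put
\[
U=\bigl\{\nu:\ \nu(\{y:y(c)\in V\})>\delta\text{ and }\nu(\{y:y(c)\in\overline V\})<1-\delta\text{ for all }c\in C\bigr\}.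
\]
This set is open. It contains $\mu_f$, because the shift preserves $\lambda^\Gamma$ and therefore every one-coordinate marginal of $\mu_f$ equals $\nu_0$. Suppose that $D$ is nonempty and finite, $g\colon X\to K$ is Borel and $M_D(g,x)\in U$ for all $x\in X$. By \eqref{eq:marginal}, the Borel set $Z=g^{-1}(V)$ satisfies \eqref{eq:balanced}. This contradicts Theorem~\ref{thm:main}.
\end{proof}

\section{Blocks, sides and free sets}\label{sec:blocks}

In this section and the next, $\Gamma=A*B$ with $A$ and $B$ arbitrary nontrivial countable groups; the case $|A|=|B|=2$ is allowed until Section~\ref{sec:counting}.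

\subsection{Reduced words}

Every $\gamma\in\Gamma$ has a unique \emph{reduced form} $\gamma=l_k\cdots l_1$ with $k\ge0$, where each \emph{syllable} $l_j$ lies in $A\setminus\{1\}$ or in $B\setminus\{1\}$ and consecutive syllables lie in different factors. We put $|\gamma|=k$. A product $\gamma\gamma'$ is \emph{reduced} if its reduced form is the concatenation of the reduced forms of $\gamma$ and $\gamma'$; this happens when one of the two is $1$ or the rightmost syllable of $\gamma$ and the leftmost syllable of $\gamma'$ lie in different factors. We call $h$ a \emph{suffix} of $\gamma$ if $\gamma=zh$ with $zh$ a reduced product. Let $\Gamma_A$ and $\Gamma_B$ be the sets of $\gamma\neq1$ whose \emph{rightmost} syllable lies in $A$ and in $B$, respectively. So $\Gamma=\{1\}\sqcup\Gamma_A\sqcup\Gamma_B$. In an action, the rightmost syllable is the one that is applied first.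

\subsection{Blocks and sides}

A \emph{block} is a coset $A\gamma$ or $B\gamma$, and $\mathcal B$ is the set of all blocks. The group $\Gamma$ permutes $\mathcal B$ by right multiplication. Every block $\beta$ has at least two elements and a unique shortest element $\gamma_\beta$: in a coset of $A$ it is the unique element that is $1$ or has leftmost syllable in $B$, and the other elements are the reduced products $l\gamma_\beta$ with $l\in A\setminus\{1\}$; the same holds with $A$ and $B$ exchanged.

Let $\mathcal S_A$ be the set of blocks contained in $\Gamma_A\cup\{1\}$ and $\mathcal S_B$ the set of blocks contained in $\Gamma_B\cup\{1\}$. If $\gamma_\beta\ne1$, all elements of $\beta$ have the same rightmost syllable as $\gamma_\beta$. The blocks with $\gamma_\beta=1$ are $A\in\mathcal S_A$ and $B\in\mathcal S_B$. No block lies in both sets, since it would be contained in $\{1\}$. Hence $\mathcal B=\mathcal S_A\sqcup\mathcal S_B$. For $e\in\Gamma$ put $\mathcal S_A(e)=\{\zeta e:\zeta\in\mathcal S_A\}$, the set of blocks contained in $\Gamma_Ae\cup\{e\}$, and define $\mathcal S_B(e)$ in the same way. Then $\mathcal B=\mathcal S_A(e)\sqcup\mathcal S_B(e)$.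 These two sets are the \emph{$A$-side} and the \emph{$B$-side} of $e$.

The names come from a picture, which we use only as a guide. Form the graph whose vertices are the blocks and whose edges are the elements of $\Gamma$, the edge $\gamma$ joining $A\gamma$ to $B\gamma$ (Figure~\ref{fig:tree}). Left multiplication by a syllable $l\in A$ moves the edge $\gamma$ to another edge at the vertex $A\gamma$, so the reduced form $\gamma=l_k\cdots l_1$ describes the path of edges $1,\ l_1,\ l_2l_1,\dots,\gamma$. The graph is therefore connected, and it is a tree because a cycle would spell a nonempty reduced word equal to $1$. Deleting the edge $e$ leaves two components; $\mathcal S_A(e)$ is the one containing $Ae$ and $\mathcal S_B(e)$ is the one containing $Be$.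

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\draw[very thick] (0,0)--node[above]{$1$}(-1.6,0);
\draw (-1.6,0)--node[above]{$a$}(-3.2,0)--node[above]{$ba$}(-4.6,0.7);
\draw (-3.2,0)--node[below]{$b^2a$}(-4.6,-0.7);
\draw[very thick] (0,0)--node[above left]{$b$}(1.4,1.1);
\draw (1.4,1.1)--node[above]{$ab$}(3,1.1)--node[above]{$bab$}(4.4,1.7);
\draw (3,1.1)--node[below]{$b^2ab$}(4.4,0.5);
\draw (0,0)--node[below left]{$b^2$}(1.4,-1.1)--node[above]{$ab^2$}(3,-1.1);
\draw[dotted] (3,-1.1)--(3.8,-0.8) (3,-1.1)--(3.8,-1.4);
\foreach \p in {(0,0),(-3.2,0),(3,1.1),(3,-1.1)} \fill \p circle (2.3pt);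
\foreach \p in {(-1.6,0),(-4.6,0.7),(-4.6,-0.7),(1.4,1.1),(4.4,1.7),(4.4,0.5),(1.4,-1.1)} \draw[fill=white] \p circle (2.3pt);
\node at (0.4,0) {$B$}; \node at (-1.6,-0.3) {$A$}; \node at (-2.95,-0.3) {$Ba$};
\node at (1.55,0.78) {$Ab$}; \node at (1.4,-1.4) {$Ab^2$};
\draw[dashed,rounded corners] (-5,-1.1) rectangle (-1.25,1.1);
\draw[dashed,rounded corners] (1.1,0.1) rectangle (4.9,2.1);
\node at (-3.1,1.4) {$\mathcal S_A(1)$}; \node at (0.5,1.9) {$\mathcal S_A(b)$};
\end{tikzpicture}
\caption{Part of the tree of blocks for $A=\langle a\rangle\cong\mathbb Z/2$ and $B=\langle b\rangle\cong\mathbb Z/3$. Vertices are cosets of $A$ (open) and of $B$ (filled); the edge $\gamma\in\Gamma$ joins $A\gamma$ to $B\gamma$. The set $\{1,b\}$ (thick edges) is $A$-free: the $A$-sides $\mathcal S_A(1)$ and $\mathcal S_A(b)$ are disjoint, and the block $B$, through which one passes from $1$ to $b$, lies in neither.}\label{fig:tree}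
\end{figure}

\begin{definition}\label{def:free}
A set $E\subset\Gamma$ is \emph{$A$-free} if $e'e^{-1}\in\Gamma_B$ for all distinct $e,e'\in E$, and \emph{$B$-free} if $e'e^{-1}\in\Gamma_A$ for all distinct $e,e'\in E$.
\end{definition}

In the tree, $E$ is $A$-free when, seen from any $e\in E$, the other elements of $E$ lie in the direction of $Be$, so that the $A$-side of $e$ is free of them. For example, $B$ is $A$-free and $A$ is $B$-free. If $E$ is $A$-free and $e\ne e'$ are in $E$, then $e'e^{-1}$ and its inverse both lie in $\Gamma_B$, so $e'e^{-1}$ has both its leftmost and its rightmost syllable in $B$. If $E$ is $A$-free, so is $E\gamma$ for every $\gamma$.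

The games below assign values to blocks in the order of their distance from the edge $1$, finitely many at a time. Since $A$ and $B$ may be infinite, distance has to be weighted. Fix a finite-to-one function $\|\cdot\|\colon(A\cup B)\setminus\{1\}\to\{1,2,\dots\}$, let $\|\gamma\|$ be the sum of the weights of the syllables of $\gamma$, and define the \emph{height} of a block $\beta$ by $\tau(\beta)=\|\gamma_\beta\|$. For each $j$ only finitely many $\gamma$ have $\|\gamma\|\le j$, and each $\gamma$ is the shortest element of at most two blocks, so only finitely many blocks have height $j$.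

\begin{lemma}\label{lem:sides}
The following statements hold, and so do the statements obtained by exchanging $A$ and $B$.
\begin{enumerate}
\item[(a)] If $E$ is $A$-free, the sets $\mathcal S_A(e)$, $e\in E$, are pairwise disjoint.
\item[(b)] Let $E$ be $A$-free with $1\in E$, let $e=l_k\cdots l_1\in E$ be in reduced form, and let $\gamma_j=l_j\cdots l_1$. For $1\le j\le k$, the block containing $\gamma_{j-1}$ and $\gamma_j$ does not lie in $\mathcal S_A(e')$ for any $e'\in E$.
\item[(c)] If $\zeta\in\mathcal S_A$ and $t\ne1$ has leftmost syllable in $B$, then $\tau(\zeta t)=\tau(\zeta)+\|t\|>\tau(\zeta)$.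
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $e\ne e'$ be in $E$, $t=e'e^{-1}$, and suppose $\beta\in\mathcal S_A(e)\cap\mathcal S_A(e')$. Since $e'=te$ with $t\in\Gamma_B$, we have $e'\notin\Gamma_Ae\cup\{e\}$, so $e'\notin\beta$; by symmetry $e\notin\beta$. Hence an element of $\beta$ can be written as $se=s'e'$ with $s,s'\in\Gamma_A$, and $s=s't$. The product $s't$ is reduced because the leftmost syllable of $t$ is in $B$. So $s$ has the same rightmost syllable as $t$, which is in $B$; this contradicts $s\in\Gamma_A$.

(b) Fix $e'\in E$. We show that $\gamma_je'^{-1}\in\Gamma_B\cup\{1\}$ for $0\le j\le k$. This suffices: the distinct elements $\gamma_{j-1},\gamma_j$ then lie in $\Gamma_Be'\cup\{e'\}$, which meets $\Gamma_Ae'\cup\{e'\}$ only in $e'$. For $j=0$ the claim says $e'^{-1}\in\Gamma_B\cup\{1\}$, which holds because $1,e'\in E$. Suppose that the claim fails, first at $j\geq1$, and put $u=\gamma_{j-1}e'^{-1}\in\Gamma_B\cup\{1\}$, so $l_ju\in\Gamma_A$. If $|u|\ge2$, multiplication by $l_j$ on the left changes at most the leftmost syllable of $u$, so $l_ju\in\Gamma_B$. If $u\in B\setminus\{1\}$, then $l_ju$ is a reduced product when $l_j\in A$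 and lies in $B$ when $l_j\in B$; in both cases $l_ju\in\Gamma_B\cup\{1\}$. So $u=1$ and $l_j\in A$. Then $e'=\gamma_{j-1}\neq e$ and $ee'^{-1}=l_k\cdots l_j\in\Gamma_A$, contradicting $A$-freeness.

(c) If $\gamma_\zeta=1$, then $\zeta=A$, and $t$ is the shortest element of $At$. Otherwise $\gamma_\zeta\in\Gamma_A$, the product $\gamma_\zeta t$ is reduced and has the same leftmost syllable as $\gamma_\zeta$, so it is the shortest element of $\zeta t$. In both cases $\tau(\zeta t)=\|\gamma_\zeta\|+\|t\|$.
\end{proof}

\section{The action and the games}\label{sec:games}

The goal of this section is a free action in which, for every Borel set $Z$, either every finite $A$-free set can be translated into $Z$ or every finite $B$-free set can be translated into the complement of $Z$ (Proposition~\ref{prop:games}).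

We recall the tool. Two players, I and II, alternately choose elements of countable sets, I moving first and each seeing all previous moves. The resulting infinite sequence is a \emph{run}, and I wins if the run lies in a given payoff set; otherwise II wins. A \emph{strategy} for a player prescribes each of that player's moves as a function of the opponent's earlier moves, and it is \emph{winning} if every run consistent with it is won by that player. Martin's Borel determinacy theorem \cite{Mar} states that if the payoff set is Borel in the space of runs (a product of countable discrete sets), then one of the players has a winning strategy.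

\subsection{Two games on a line}\label{ss:line}

Let $A=\{1,a\}$, $B=\{1,b\}$ and $\|a\|=\|b\|=1$. The tree of blocks is a line, with
\[
\mathcal S_A=\{A,\,Ba,\,Aba,\dots\},\qquad \mathcal S_B=\{B,\,Ab,\,Bab,\dots\},
\]
each listed by height $0,1,2,\dots$. Let $\Gamma$ act on $\mathbb N^{\mathcal B}$ by $(\gamma\cdot n)(\beta)=n(\beta\gamma)$. Write $s_j$ and $t_j$ for the values of $n$ at the blocks of height $j$ in $\mathcal S_A$ and in $\mathcal S_B$, and $s_j',t_j'$ for the corresponding values of $b\cdot n$. Right multiplication by $b$ fixes $B$ and exchanges $A$ with $Ab$, $Ba$ with $Bab$, and so on. Thus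
\[
t_0'=t_0,\qquad s_j'=t_{j+1},\qquad t'_{j+1}=s_j .
\]
Let $Z\subseteq\mathbb N^{\mathcal B}$ be Borel. Consider the game in which the players choose $s_0,t_0,s_1,t_1,\dots$ in this order, I choosing the $s_j$, and I wins if $n\in Z$. Suppose that I has a winning strategy $\sigma$. We look for $n$ such that both $n$ and $b\cdot n$ are runs consistent with $\sigma$, that is,
\[
s_j=\sigma(t_0,\dots,t_{j-1}),\qquad t_{j+1}=s'_j=\sigma(t'_0,\dots,t'_{j-1})=\sigma(t_0,s_0,\dots,s_{j-2}).
\]
The value $t_0$ can be chosen at will, and then these equations determine everything recursively: $s_j$ and $t_{j+1}$ are computed from $t_0,\dots,t_{j-1}$ and $s_0,\dots,s_{j-2}$. One copy of $\sigma$ fills $\mathcal S_A(1)$, the other fills $\mathcal S_A(b)$, and each copy serves as the opponent of the other. There is no conflict because the two sides are disjoint, and no circularity because a move made by one copy at stage $j$ is read by the other as a move of II at the later stage $j+1$. These are parts (a) and (c) of Lemma~\ref{lem:sides}. We obtain $n\in Z$ and $b\cdot n\in Z$. If II wins, the same construction gives $n\notin Z$ and $a\cdot n\notin Z$.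

The example also shows the difficulty. By induction the solution satisfies $t_{j+1}=s_j$ for all $j$, so $b\cdot n=n$: the construction has produced a fixed point, and the conclusion is empty. The action has to be made free.

The first idea is to let $\Gamma$ act diagonally on $Y\times\mathbb N^{\mathcal B}$, where $Y$ is the set of points of $2^\Gamma$ with trivial stabilizer. Now there is one game for each $y\in Y$, and we need a point $y$ such that the same player wins the games at $e\cdot y$ for all $e\in E$. A category argument (Lemma~\ref{lem:winner} below) provides a basic open set $O$ on which one player generically wins. But we have no control over $O$, and the requirements $e\cdot y\in O$ may contradict each other, as they do for $O=\{y: y(1)=1,\ y(b)=0\}$ and $E=\{1,b\}$. The remedy is to keep infinitely many free copies of $\Gamma$ in reserve and to let the value of $n$ at a block decide which copy acts. A basic open set mentions only finitely many copies. In the example the value $t_0=n(B)$ was at our disposal, and we use it to select a copy that $O$ does not mention.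

\subsection{The action}

Let $G$ be the free product of the groups $A_0,B_0,A_1,B_1,\dots$, where $A_i$ and $B_i$ are copies of $A$ and $B$. For $l\in A\cup B$ let $l_{(i)}$ be the copy of $l$ in $A_i$ or $B_i$, and let $\iota_i\colon\Gamma\to G$ be the homomorphism with $\iota_i(l)=l_{(i)}$, an isomorphism onto the subgroup $A_i*B_i$. The countably infinite group $G$ acts on $2^G$ by the shift $(h\cdot p)(h')=p(h'h)$, by homeomorphisms. Let
\[
P=\{p\in2^G: h\cdot p\ne p\text{ for all }h\in G\setminus\{1\}\}.
\]
For $h\ne1$ the set $\{p:h\cdot p\ne p\}$ is open. It is dense: if finitely many coordinates of $p$ are prescribed, choose $h'$ such that neither $h'$ nor $h'h$ is among them and make $p(h')\neq p(h'h)$. So $P$ is a dense $G_\delta$ set, in particular comeager in $2^G$ and Polish. It is $G$-invariant, because points in one orbit have conjugate stabilizers.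

Let $X=P\times\mathbb N^{\mathcal B}$, a Polish space, and let $(\gamma\cdot n)(\beta)=n(\beta\gamma)$ for $\gamma\in\Gamma$ and $n\in\mathbb N^{\mathcal B}$. Define
\[
l\cdot(p,n)=\bigl(l_{(n(A))}\cdot p,\ l\cdot n\bigr)\quad(l\in A),\qquad l\cdot(p,n)=\bigl(l_{(n(B))}\cdot p,\ l\cdot n\bigr)\quad(l\in B).
\]
For $l\in A$ we have $(l\cdot n)(A)=n(Al)=n(A)$, so a second element $l'\in A$ acts through the same copy, and $l'\cdot(l\cdot(p,n))=(l'l)\cdot(p,n)$. Hence the first formula is an action of $A$; for the same reason the second is an action of $B$. Both are by continuous maps, since $n(A)$ and $n(B)$ are locally constant. By the universal property of the free product they extend to a continuous action of $\Gamma$. Applying the syllables of a reduced form $\gamma=l_k\cdots l_1$ one at a time, with $\gamma_j=l_j\cdots l_1$, we find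
\begin{equation}\label{eq:cocycle}
\gamma\cdot(p,n)=\bigl(\Phi_n(\gamma)\cdot p,\ \gamma\cdot n\bigr),\qquad \Phi_n(\gamma)=(l_k)_{(n_k)}\cdots(l_1)_{(n_1)},
\end{equation}
where $n_j$ is the value of $n$ at the block containing $\gamma_{j-1}$ and $\gamma_j$. Indeed, if $l_j\in A$, the $j$-th step uses the index $(\gamma_{j-1}\cdot n)(A)=n(A\gamma_{j-1})$, and $A\gamma_{j-1}$ is that block; if $l_j\in B$, the block is $B\gamma_{j-1}$.

The action is free. For $\gamma\ne1$, consecutive letters of $\Phi_n(\gamma)$ lie alternately in copies of $A$ and copies of $B$, hence in different factors of $G$. So $\Phi_n(\gamma)$ is a nonempty reduced word, $\Phi_n(\gamma)\ne1$, and $\Phi_n(\gamma)\cdot p\ne p$ because $p\in P$.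

\subsection{One player wins generically on an open set}

Fix a Borel set $Z\subseteq X$. For $p\in 2^G$ let $\mathcal G(p)$ be the following game. At stage $j=0,1,2,\dots$, player I chooses the values of $n$ on the finitely many blocks of height $j$ in $\mathcal S_A$, and then II chooses the values of $n$ on the finitely many blocks of height $j$ in $\mathcal S_B$. A run is an element $n\in\mathbb N^{\mathcal B}$, and I wins if $(p,n)\in Z$.

We need many $p$ with the same winner. The set of $p$ at which I wins is defined by a quantifier over strategies and need not be visibly Borel, so we do not analyze it directly. Instead we let the players build $p$ while they play.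

\begin{lemma}\label{lem:winner}
There are a player $J\in\{\mathrm I,\mathrm{II}\}$, a finite set $R\subset G$, a function $q\in2^R$ and a $G$-invariant comeager set $Q\subseteq P$ such that $J$ has a winning strategy in $\mathcal G(p)$ for every $p\in Q$ with $p|_R=q$.
\end{lemma}

\begin{proof}
Enumerate $G$, so that elements of $2^G$ become infinite binary sequences. For a finite binary string $u$ let $[u]$ be the set of $p$ that extend $u$; these clopen sets form a basis. Let $\mathcal H$ be the game in which each move is a pair $(u,m)$, where $u$ is a nonempty finite binary string and $m$ is a move of the same player at the same stage of $\mathcal G$. The strings, concatenated in the order of play, form $p\in2^G$, the moves $m$ form $n\in\mathbb N^{\mathcal B}$, and I wins if $(p,n)\in Z$. Moves come from countable sets, the map from runs to pairs $(p,n)$ is continuous, and $Z$ is Borel in $2^G\times\mathbb N^{\mathcal B}$. By Borel determinacy some player $J$ has a winning strategy $\Sigma$ in $\mathcal H$.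

A \emph{position} is a finite initial part $\rho$ of a run of $\mathcal H$ that is consistent with $\Sigma$ and after which the opponent of $J$ is to move. Let $u(\rho)$ be the concatenation of the strings in $\rho$. If $(u,m)$ is a possible next move of the opponent, let $\rho[u,m]$ be the position obtained by appending $(u,m)$ and the reply of $\Sigma$. For a position $\rho$ and a possible $m$ put
\[
Q(\rho,m)=\bigl(2^G\setminus[u(\rho)]\bigr)\cup\bigcup_{u}\,\bigl[u(\rho[u,m])\bigr],
\]
the union being over all nonempty strings $u$. This set is open. It is dense: every basic open set contains some $[v]$ that is disjoint from $[u(\rho)]$ or has $v=u(\rho)u$ with $u$ nonempty, and in the second case $[u(\rho[u,m])]\subseteq[v]$. There are countably many pairs $(\rho,m)$, so the intersection $Q_0$ of all $Q(\rho,m)$ is comeager.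

Let $\rho_0$ be the shortest position: it is empty if $J=\mathrm{II}$, and it consists of the first move of $\Sigma$ if $J=\mathrm I$. Let $p\in Q_0\cap[u(\rho_0)]$. Player $J$ wins $\mathcal G(p)$ by simulating a run of $\mathcal H$, maintaining positions $\rho_0,\rho_1,\dots$, each extending the previous one, such that $p\in[u(\rho_i)]$ and the moves $m$ in $\rho_i$ are the moves made so far in $\mathcal G(p)$. If $J=\mathrm I$, the first move is the one recorded in $\rho_0$. When the opponent plays $m$, there is, since $p\in[u(\rho_i)]\cap Q(\rho_i,m)$, a string $u$ with $p\in[u(\rho_i[u,m])]$. Player $J$ takes the first such $u$ in a fixed enumeration, sets $\rho_{i+1}=\rho_i[u,m]$, and plays the move of $\mathcal G$ contained in the reply of $\Sigma$. The positions $\rho_i$ are initial parts of a run of $\mathcal H$ consistent with $\Sigma$. The strings $u(\rho_i)$ are initial segments of $p$ of increasing length, so this run produces exactly $p$ and the run $n$ of $\mathcal G(p)$. As $\Sigma$ is winning, $J$ wins $\mathcal G(p)$.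

Finally, $[u(\rho_0)]=\{p:p|_R=q\}$ for a finite set $R$ and some $q\in2^R$, and $Q=\bigcap_{h\in G}h\cdot(P\cap Q_0)$ is invariant, contained in $P\cap Q_0$, and comeager because $G$ is countable and acts by homeomorphisms.
\end{proof}

\subsection{Playing the strategies against each other}

\begin{proposition}\label{prop:games}
Let $Z\subseteq X$ be Borel and let $J$ be as in Lemma~\ref{lem:winner}. If $J=\mathrm I$, then for every nonempty finite $A$-free set $E\subset\Gamma$ there is $x\in X$ with $e\cdot x\in Z$ for all $e\in E$. If $J=\mathrm{II}$, then for every nonempty finite $B$-free set $E\subset\Gamma$ there is $x\in X$ with $e\cdot x\notin Z$ for all $e\in E$.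
\end{proposition}

\begin{proof}
Let $J=\mathrm I$ and let $E$ be $A$-free. Fix $e_0\in E$. The set $Ee_0^{-1}$ is $A$-free, and if $x'$ works for $Ee_0^{-1}$ then $e_0^{-1}\cdot x'$ works for $E$. So we may assume $1\in E$. We construct $x=(p,n)$. The game at $e\cdot x$ has the parameter $\Phi_n(e)\cdot p$, which depends on $n$, while $n$ is to be produced by the strategies for these games. We break this circle by first fixing $n$ on the blocks that determine $\Phi_n(e)$.

\emph{The neutral blocks.} Let $R,q,Q$ be as in Lemma~\ref{lem:winner}. Choose $N$ such that $R$ lies in the subgroup $G_{<N}$ generated by the $A_i$ and $B_i$ with $i<N$. Call a block \emph{neutral} if it lies in none of the sets $\mathcal S_A(e)$, $e\in E$, and put $n(\beta)=N$ for every neutral $\beta$. By Lemma~\ref{lem:sides}(b), all blocks that enter the formula \eqref{eq:cocycle} for $\Phi_n(e)$, $e\in E$, are neutral. Hence $\Phi_n(e)=\iota_N(e)$ for all $e\in E$, however $n$ is defined on the other blocks.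

\emph{The choice of $p$.} We want $(\iota_N(e)\cdot p)|_R=q$ for all $e\in E$, that is, $p(h\,\iota_N(e))=q(h)$ for all $h\in R$ and $e\in E$. These requirements concern distinct coordinates of $p$. Indeed, if $h\,\iota_N(e)=h'\iota_N(e')$, then $h'^{-1}h=\iota_N(e'e^{-1})$ lies in $G_{<N}\cap(A_N*B_N)$, which is trivial by the uniqueness of reduced forms in $G$; so $h=h'$ and $e=e'$. As $E$ and $R$ are finite, the requirements define a nonempty open subset of $2^G$, and by the Baire category theorem it contains a point $p\in Q$. Put $p_e=\iota_N(e)\cdot p$. Then $p_e\in Q$ by invariance and $p_e|_R=q$, so I has a winning strategy $\sigma_e$ in $\mathcal G(p_e)$.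

\emph{The remaining blocks.} By Lemma~\ref{lem:sides}(a), every block $\beta$ that is not neutral is of the form $\zeta e$ for a unique $e\in E$ and $\zeta\in\mathcal S_A$; call $\tau(\zeta)$ the \emph{rank} of $\beta$. We define $n$ on the blocks of rank $j$ by recursion on $j$, in such a way that for each $e\in E$ the function $e\cdot n\colon\zeta\mapsto n(\zeta e)$ is a run of $\mathcal G(p_e)$ consistent with $\sigma_e$. The move of I at stage $j$ of $\mathcal G(p_e)$ consists of the values $n(\zeta e)$ with $\zeta\in\mathcal S_A$ and $\tau(\zeta)=j$. To let $\sigma_e$ prescribe it we must know the earlier moves of II, the values $n(\zeta e)$ with $\zeta\in\mathcal S_B$ and $\tau(\zeta)<j$. Such a block $\zeta e$ lies in $\mathcal S_B(e)$, hence not in $\mathcal S_A(e)$. Either it is neutral and has the value $N$, or $\zeta e=\zeta'e'$ with $e'\in E\setminus\{e\}$ and $\zeta'\in\mathcal S_A$. In the second case $\zeta=\zeta't$ with $t=e'e^{-1}$, whose leftmost syllable is in $B$, so Lemma~\ref{lem:sides}(c) shows that the rank of $\zeta e$ is $\tau(\zeta')<\tau(\zeta)<j$. Thus all values needed are already defined, and the recursion goes through.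

With $x=(p,n)$, formula \eqref{eq:cocycle} gives $e\cdot x=(p_e,e\cdot n)$, and this point lies in $Z$ because $\sigma_e$ is winning for I.

Now let $J=\mathrm{II}$ and let $E$ be $B$-free with $1\in E$. Call a block neutral if it lies in no $\mathcal S_B(e)$, give the neutral blocks the value $N$, choose $p$ as before, and let $\sigma_e$ be a winning strategy for II in $\mathcal G(p_e)$; parts (a) and (b) of Lemma~\ref{lem:sides} are used with $A$ and $B$ exchanged. The one difference is that II moves second, so at stage $j$ the strategy $\sigma_e$ needs the values $n(\zeta e)$ with $\zeta\in\mathcal S_A$ and $\tau(\zeta)\le j$. If $\zeta e$ is not neutral, then $\zeta e=\zeta'e'$ with $e'\ne e$ and $\zeta'\in\mathcal S_B$, and the strict inequality in part (c) gives $\tau(\zeta')<\tau(\zeta)\le j$. So the value is again available, and $e\cdot x=(p_e,e\cdot n)\notin Z$ for all $e\in E$.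
\end{proof}

For the line of Section~\ref{ss:line} and $E=\{1,b\}$, the only neutral block is $B$, the parameters are $p$ and $b_{(N)}\cdot p$, and the points $x$ and $b\cdot x$ are now distinct.

\section{Making most of a finite set free}\label{sec:counting}

Proposition~\ref{prop:games} concerns free sets, and $D$ is arbitrary. We now find a finite list of words $w$, depending only on $\delta$, such that for every $D$ some $w$ in the list makes $wD$ free after removing a fraction $\delta$ of it. This is where the hypothesis on the orders of $A$ and $B$ enters. By symmetry we assume $|B|\ge3$, and we fix $a\in A\setminus\{1\}$ and $b_0\ne b_1$ in $B\setminus\{1\}$.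

\begin{example}\label{ex:free}
(i) If $D\subseteq A$, then $b_0D$ is $A$-free, since the quotients $b_0(d'd^{-1})b_0^{-1}$ are reduced words of length $3$.

(ii) Let $D=\{(b_0a)^k:0\le k<n\}$. Since $(b_0a)^k\in\Gamma_A$ for $k\geq1$, the $A$-free subsets of $D$ have at most one element, and conjugation by $b_0a$ changes nothing. But for $w=b_1a$ and $k\ge1$ we get $w(b_0a)^kw^{-1}=b_1a(b_0a)^{k-1}(b_0b_1^{-1})$, which has leftmost and rightmost syllables in $B$, and so does its inverse. So $b_1aD$ is $A$-free. In the tree, $D$ lies along a line and $w$ steps off it.

(iii) No single $w$ serves all $D$: for $D=\{1,w^{-1}aw\}$ we have $wD=\{w,aw\}$, and half of this set has to be removed.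

(iv) If $|A|=|B|=2$, one cannot step off the line, and an $A$-free set has at most two elements. Indeed, the parity of $|\gamma|$ is then a homomorphism to $\mathbb Z/2$, the quotients $e'e^{-1}$ of distinct elements of an $A$-free set have odd length, and $e''e^{-1}=(e''e'^{-1})(e'e^{-1})$ excludes three distinct elements.
\end{example}

These examples suggest choosing $w$ at random. For a binary string $\eta=(\eta_1,\dots,\eta_j)$ let
\[
v_\eta=b_{\eta_j}a\cdots b_{\eta_1}a,
\]
with $v_\eta=1$ for the empty string. In the tree, $d,\ v_{\eta_1}d,\ v_{\eta_1\eta_2}d,\dots$ is a walk starting at the edge $d$ that makes a binary choice at every second vertex. The subtree spanned by $D$ has fewer than $|D|$ branch points, so for most $d$ and most strings the walk soon leaves it. After that, the direction ahead of the walk contains no element of $D$. It could still contain the endpoint $wd'$ of another walk that has overtaken the walk from $d$. To exclude this we end all walks with a fixed tail that cannot be matched with a shifted copy of itself. For $\xi\in\{0,1\}^r$ let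
\[
w_\xi=(b_0a)^{r+1}\,b_1a\,v_\xi .
\]
This is a reduced word of length $4r+4$.

The counting uses one fact about trees, in both directions.

\begin{lemma}\label{lem:tree}
In a finite rooted tree, call a vertex a \emph{leaf} if it has no children and a \emph{fork} if it has at least two. The number of forks is at most the number of leaves minus one, with equality if no vertex has more than two children.
\end{lemma}

\begin{proof}
Let there be $\nu$ vertices, $\phi$ forks and $\ell$ leaves. Every vertex but the root is a child, so $\nu-1\ge2\phi+(\nu-\phi-\ell)$, that is, $\phi\le\ell-1$. Equality holds if every fork has exactly two children.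
\end{proof}

\begin{proposition}\label{prop:counting}
Let $s\ge1$, $r=2s$ and $(s+2)2^{-s}\le\delta<1$. For every nonempty finite $D\subset\Gamma$ there are $\xi\in\{0,1\}^r$ and $D'\subseteq D$ with $|D'|\ge(1-\delta)|D|$ such that $w_\xi D'$ is $A$-free and $aw_\xi D'$ is $B$-free.
\end{proposition}

\begin{proof}
Call $(d,\xi)\in D\times\{0,1\}^r$ \emph{bad} if $w_\xi d'd^{-1}w_\xi^{-1}\notin\Gamma_B$ for some $d'\in D\setminus\{d\}$. For fixed $\xi$ let $D'$ be the set of $d$ such that $(d,\xi)$ is not bad. Then $w_\xi D'$ is $A$-free. A quotient $t$ of two distinct elements of $w_\xi D'$ has leftmost and rightmost syllables in $B$, so $ata^{-1}$ is reduced as written and lies in $\Gamma_A$; hence $aw_\xi D'$ is $B$-free. It therefore suffices to show that there are at most $\delta2^r|D|$ bad pairs, for then some $\xi$ belongs to at most $\delta|D|$ of them.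

\emph{Step 1: the tail. If $(d,\xi)$ is bad, then $v_\xi$ is a suffix of $d'd^{-1}$ for some $d'\in D$.}
Write $w=w_\xi=x_1\cdots x_m$ with the syllables numbered from left to right and $m=4r+4$. Then $x_i\in B$ if and only if $i$ is odd, $x_i=b_0$ for odd $i\le2r+1$, $x_{2r+3}=b_1$, and the last $2r$ syllables form $v_\xi$. Let $d'$ witness that $(d,\xi)$ is bad, $t=d'd^{-1}\ne1$ and $\sigma=wtw^{-1}$. Then $\sigma\neq1$ and $\sigma\notin\Gamma_B$, so $\sigma\in\Gamma_A$. Since $x_1\in B$, the product $\sigma w$ is reduced. Write its reduced form as $y_1\cdots y_{m+|\sigma|}$, so that $y_{|\sigma|+i}=x_i$ for $1\le i\le m$. We have $t=w^{-1}(\sigma w)$, and the question is how far the cancellation between $w^{-1}$ and $\sigma w$ reaches. Let $k\le m$ be maximal with $x_i=y_i$ for all $i\le k$. Then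
\[
t=x_m^{-1}\cdots x_{k+1}^{-1}\,y_{k+1}\cdots y_{m+|\sigma|}.
\]
If $k=m$, this word is reduced. If $k<m$, then $x_{k+1}\ne y_{k+1}$, so the word is either reduced or becomes reduced when $x_{k+1}^{-1}y_{k+1}$ is merged into one nontrivial syllable. In all cases $y_{k+2}\cdots y_{m+|\sigma|}$ is a suffix of $t$. If $k\le m+|\sigma|-2r-1$, this suffix has at least $2r$ syllables, and its last $2r$ syllables are those of $w$, as claimed.

Suppose instead that $k\ge m+|\sigma|-2r=|\sigma|+2r+4$. Since $k\le4r+4$, we get $1\le|\sigma|\le2r$, and $x_{|\sigma|+i}=y_{|\sigma|+i}=x_i$ for $1\le i\le2r+4$. Taking $i=1$ shows that $|\sigma|+1$ is odd, so $|\sigma|$ is even. Then $i=2r+3-|\sigma|$ is odd and $3\le i\le2r+1$, so $x_i=b_0$, whereas $x_{|\sigma|+i}=x_{2r+3}=b_1$. This contradiction proves Step~1.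

Step 1 gives $d'=zv_\xi d$ with $z=1$ or $z\in\Gamma_A$. We would like to read this as a statement about suffixes of $d'$, but $v_\xi$ may cancel against $d$: seen from the root $1$, the walk may start by moving backward. The first half of $\xi$ is spent on ending this cancellation. Call $e\in\Gamma$ \emph{ready} if $e=1$ or the leftmost syllable of $e$ is in $B$; then $v_\eta e$ is a reduced product for every $\eta$.

\emph{Step 2: cancellation. For each $d\in\Gamma$ there is at most one $\xi'\in\{0,1\}^s$ such that $v_{\xi'}d$ is not ready.}
Since $v_{\eta\iota}=b_\iota av_\eta$ for $\iota\in\{0,1\}$, it is enough to show that if $e$ is ready then $b_0ae$ and $b_1ae$ are ready, and that if $e$ is not ready then at most one of them is not ready. The first claim holds because $b_\iota ae$ is reduced as written. For the second, write $e=a_1e'$ with $a_1\in A\setminus\{1\}$ and $e'$ ready. If $aa_1\ne1$, then $b_\iota(aa_1)e'$ is reduced and ready. If $aa_1=1$, then $b_\iota ae=b_\iota e'$. This element is ready if $e'=1$. If $e'$ has leftmost syllable $b_*\in B$, it is ready unless $b_\iota b_*=1$, which holds for at most one $\iota$ because $b_0\ne b_1$.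

\emph{Step 3: counting forks.} Let $T$ be the set of all suffixes of elements of $D$. It is a finite rooted tree with root $1$, the parent of $h\ne1$ being obtained by deleting the leftmost syllable. A proper suffix of an element of $D$ has a child, so every leaf of $T$ is in $D$. Let $H$ be the set of $h\in\Gamma$ with leftmost syllable $a$ such that $b_0h,b_1h\in T$. Every $h\in H$ is a fork of $T$, so $|H|\le|D|$ by Lemma~\ref{lem:tree}.

Write $\xi=(\xi',\xi'')$ with $\xi',\xi''\in\{0,1\}^s$, so that $v_\xi=v_{\xi''}v_{\xi'}$. By Step~2, at most $2^s|D|$ pairs $(d,\xi)$ have $v_{\xi'}d$ not ready. To count the other bad pairs, fix $\xi'$ and let $E$ be the set of ready elements of $v_{\xi'}D$; then $|E|\le|D|$, and $e=v_{\xi'}d$ determines $d$. For $e\in E$ let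
\[
\Lambda(e)=\{\xi''\in\{0,1\}^s: v_{\xi''}e\in T\}.
\]
If $(d,\xi)$ is bad and $e=v_{\xi'}d\in E$, then by Step~1 some $d'\in D$ equals $zv_{\xi''}e$ with $z\in\Gamma_A\cup\{1\}$. This product is reduced, so $\xi''\in\Lambda(e)$. Hence for this $\xi'$ the number of bad pairs with $v_{\xi'}d$ ready is at most $\sum_{e\in E}|\Lambda(e)|$.

Let $\Lambda(e)\ne\emptyset$. The initial segments of the strings in $\Lambda(e)$ form a rooted tree with leaf set $\Lambda(e)$ in which no vertex has more than two children. By Lemma~\ref{lem:tree}, $|\Lambda(e)|$ is one more than the number of its forks $\eta$. Let $\eta$ be such a fork and $h=av_\eta e$, a reduced product with leftmost syllable $a$. For $\iota=0,1$, the string $\eta\iota$ is an initial segment of some $\xi''\in\Lambda(e)$, so $b_\iota h=v_{\eta\iota}e$ is a suffix of $v_{\xi''}e\in T$ and lies in $T$. Thus $h\in H$. For fixed length $j\in\{0,\dots,s-1\}$ of $\eta$, the map $(e,\eta)\mapsto h$ is injective, because the $2j+1$ leftmost syllables of $h$ determine $\eta$ and deleting them leaves $e$. So each $h\in H$ arises from at most $s$ pairs $(e,\eta)$, and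
\[
\sum_{e\in E}|\Lambda(e)|\le|E|+s|H|\le(1+s)|D|.
\]
Summing over the $2^s$ choices of $\xi'$, the number of bad pairs is at most
\[
2^s|D|+2^s(1+s)|D|=(s+2)2^s|D|\le\delta\,2^{r}|D|.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X$ be the free continuous action of Section~\ref{sec:games}. If $\delta\ge1$, take $C=\{1\}$. Let $\delta<1$, choose $s\geq1$ with $(s+2)2^{-s}\le\delta$, put $r=2s$ and
\[
C=\{w_\xi,\ aw_\xi:\ \xi\in\{0,1\}^r\}.
\]
Both types of words are needed because we do not know which player wins. Given $Z$ and $D$, take $\xi$ and $D'$ from Proposition~\ref{prop:counting}; $D'$ is nonempty since $\delta<1$. Let $J$ be the player from Lemma~\ref{lem:winner}. If $J=\mathrm I$, Proposition~\ref{prop:games} for $E=w_\xi D'$ gives $x$ with $w_\xi d\cdot x\in Z$ for all $d\in D'$, so for $c=w_\xi$ the fraction in the theorem is at least $1-\delta$. If $J=\mathrm{II}$, Proposition~\ref{prop:games} for $E=aw_\xi D'$ gives $x$ with $aw_\xi d\cdot x\notin Z$ for all $d\in D'$, so for $c=aw_\xi$ the fraction is at most $\delta$.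
\end{proof}

\section{Groups that normalize large amenable subgroups}\label{sec:positive}

We prove Theorem~\ref{thm:positive} in two steps. First the problem is reduced to independent uniform labels in $\mathbb Z/m$, observed through a finite window $F$. Then such labels are imitated on finite pieces of the orbits.

\subsection{Reduction to uniform patterns}

Let $m\ge2$, let $F\subset\Gamma$ be finite and nonempty, and let $\hat g\colon X\to\mathbb Z/m=\{0,\dots,m-1\}$. The \emph{pattern} of $\hat g$ at $z\in X$ is $\mathrm{pat}(z)=(\hat g(\gamma\cdot z))_{\gamma\in F}\in(\mathbb Z/m)^F$.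

\begin{lemma}\label{lem:reduction}
Let $K$, $f$ and $U$ be as in the Problem. There are $m\ge2$, a nonempty finite $F\subset\Gamma$ and $\epsilon\in(0,1)$ with the following property. Let $\Gamma\curvearrowright X$ be a Borel action, $D\subset\Gamma$ nonempty and finite, and $\hat g\colon X\to\mathbb Z/m$ a Borel map such that
\begin{equation}\label{eq:freq}
\Bigl|\,\frac{|\{d\in D:\mathrm{pat}(d\cdot x)=\alpha\}|}{|D|}-m^{-|F|}\Bigr|\le\epsilon\qquad\text{for all }x\in X,\ \alpha\in(\mathbb Z/m)^F.
\end{equation}
Then there is a Borel map $g\colon X\to K$ with $M_D(g,x)\in U$ for all $x\in X$.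
\end{lemma}

\begin{proof}
By the Stone--Weierstrass theorem, the continuous functions on $K^\Gamma$ that depend on finitely many coordinates are uniformly dense in $C(K^\Gamma)$. Hence there are a nonempty finite $F_0\subset\Gamma$, continuous functions $\psi_1,\dots,\psi_k\colon K^\Gamma\to[-1,1]$ depending only on the coordinates in $F_0$, and $\epsilon_0\in(0,1)$ such that $\nu\in U$ whenever $|\int\psi_j\,d\nu-\int\psi_j\,d\mu_f|<\epsilon_0$ for all $j$.

We approximate $f$ by a function of finitely many digits. For $m$ a power of $2$ let $i_m(x)=\min(\lfloor m\,x(1)\rfloor,m-1)$ for $x\in\Omega$, so that $i_m(\gamma\cdot x)$ depends only on $x(\gamma)$ and is uniformly distributed on $\{0,\dots,m-1\}$. Since $i_m=\lfloor i_{2m}/2\rfloor$, the sets that are determined by $(i_m(\gamma\cdot x))_{\gamma\in F_1}$ for some $m$ and some finite $F_1$ form an algebra. It generates the Borel $\sigma$-algebra of $\Omega$, so every Borel set can be approximated in measure by its members. Given $\eta>0$, partition $K$ into nonempty Borel sets $K_1,\dots,K_t$ of diameter less than $\eta$, pick $k_i\in K_i$, and choose $E_i$ in the algebra with $\lambda^\Gamma(E_i\mathbin{\triangle}f^{-1}(K_i))<\eta/t$.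 Let $\tilde f(x)=k_i$ for the least $i$ with $x\in E_i$, and $\tilde f(x)=k_1$ if there is none. Then $\tilde f(x)=\varphi\bigl((i_m(\gamma\cdot x))_{\gamma\in F_1}\bigr)$ for some $m\ge2$, nonempty finite $F_1$ and $\varphi\colon(\mathbb Z/m)^{F_1}\to K$, and $f$ and $\tilde f$ are within distance $\eta$ of each other outside a set of measure less than $\eta$. By invariance of $\lambda^\Gamma$, the configurations $\pi_f(x)$ and $\pi_{\tilde f}(x)$ are within $\eta$ at every coordinate in $F_0$ outside a set of measure less than $|F_0|\eta$. The $\psi_j$ are bounded and uniformly continuous, so for small $\eta$ we get $|\int\psi_j\,d\mu_{\tilde f}-\int\psi_j\,d\mu_f|<\epsilon_0/2$ for all $j$.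

Put $F=F_1F_0$ and choose $\epsilon>0$ with $m^{|F|}\epsilon<\epsilon_0/2$. Define $\Psi\colon(\mathbb Z/m)^F\to K^{F_0}$ by $\Psi(\alpha)(\gamma_0)=\varphi\bigl((\alpha(\gamma\gamma_0))_{\gamma\in F_1}\bigr)$. Then $\pi_{\tilde f}(x)|_{F_0}=\Psi\bigl((i_m(\gamma\cdot x))_{\gamma\in F}\bigr)$, and the argument of $\Psi$ is uniformly distributed on $(\mathbb Z/m)^F$. So $\int\psi_j\,d\mu_{\tilde f}$ is the average of $\psi_j\circ\Psi$ over $(\mathbb Z/m)^F$, where $\psi_j$ is regarded as a function on $K^{F_0}$. Given $\hat g$, let $g(z)=\varphi\bigl((\hat g(\gamma\cdot z))_{\gamma\in F_1}\bigr)$. Then $\pi_g(z)|_{F_0}=\Psi(\mathrm{pat}(z))$, so $\int\psi_j\,dM_D(g,x)$ is the average of $\psi_j\circ\Psi$ with respect to the frequencies of patterns along $D\cdot x$. By \eqref{eq:freq} and $|\psi_j|\le1$, the two averages differ by at most $m^{|F|}\epsilon<\epsilon_0/2$. Hence $M_D(g,x)\in U$.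
\end{proof}

\subsection{Tiles, owners and characters}

We recall two facts. A group $N$ is \emph{amenable} if for every finite $M\subseteq N$ and $\eta>0$ there is a nonempty finite $D\subseteq N$ with $|hD\setminus D|\le\eta|D|$ for all $h\in M$ (F{\o}lner's condition). For finite $N$ take $D=N$; for $N=\mathbb Z$ take a long interval. Next, a \emph{Borel graph} on $X$ is a symmetric irreflexive Borel relation. By Kechris, Solecki and Todorcevic \cite{KST}, a Borel graph of degree at most $k$ has a Borel proper coloring with $k+1$ colors. It then has a Borel maximal independent set: go through the colors in order and add all points of the current color that have no neighbor among the points already chosen. In our graphs the neighbors of $x$ are among the points $\gamma\cdot x$ with $\gamma$ in a fixed finite set, so each step produces a Borel set.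

Consider $\Gamma=\mathbb Z$, $m=2$ and $F=\{0\}$. A Borel set that is maximal subject to its points on an orbit being at least $L$ apart cuts every orbit into intervals, \emph{tiles}, of lengths between $L$ and $2L-1$. Label each tile alternately by $0$ and $1$, so that the numbers of the two labels in a tile differ by at most one. An interval $D\cdot x$ much longer than $L$ consists of whole tiles and two short remainders, so the frequency of each label is close to $1/2$.

For a general window $F$, the pattern at $z$ may involve several tiles. In $\mathbb Z$ such $z$ are rare, but under hypothesis $(*)$ the tiles lie in $N$-orbits and $F$ need not lie in $N$. For $\Gamma=F_2\times\mathbb Z$, $N=\mathbb Z$ and $F\subset F_2$, every window $F\cdot z$ meets $|F|$ different tiles. So we label the tiles in finitely many rounds and make the last tile to be labeled responsible for the window. When that tile is labeled, the other labels are fixed and may already rule out a given pattern, so the frequencies in \eqref{eq:freq} cannot be controlled at that moment. Characters can. For $m=2$ and $F=\{1,\gamma\}$, take $\chi(z)=(-1)^{\hat g(z)+\hat g(\gamma\cdot z)}$.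 If $\hat g(\gamma\cdot z)$ is already fixed and $\hat g(z)$ is a fresh fair coin, then $\chi(z)$ has mean zero whatever the fixed label is.

For $\kappa\in(\mathbb Z/m)^F$ put
\[
\chi_\kappa(z)=\exp\Bigl(\frac{2\pi i}{m}\sum_{\gamma\in F}\kappa(\gamma)\,\hat g(\gamma\cdot z)\Bigr).
\]
It depends only on the labels at the points $\gamma\cdot z$ with $\gamma\in\operatorname{supp}\kappa=\{\gamma\in F:\kappa(\gamma)\ne0\}$.

\begin{proposition}\label{prop:characters}
Let $\Gamma$ satisfy $(*)$. Given $m\ge2$, a nonempty finite $F\subset\Gamma$ and $\epsilon\in(0,1)$, there is a nonempty finite $D\subset\Gamma$ such that every free Borel action $\Gamma\curvearrowright X$ admits a Borel map $\hat g\colon X\to\mathbb Z/m$ with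
\[
\Bigl|\frac1{|D|}\sum_{d\in D}\chi_\kappa(d\cdot x)\Bigr|\le\epsilon\qquad\text{for all }x\in X\text{ and all }\kappa\in(\mathbb Z/m)^F\setminus\{0\}.
\]
\end{proposition}

\begin{proof}
We write $\gamma x$ for $\gamma\cdot x$.

\emph{The set $D$.} Let $\theta=\epsilon/(4|F|)$ and let $L>m^{|F|}|F|^3/\theta^2$ be an integer. Take $N$ from $(*)$ for $F$ and $L$. Choose $S\subseteq N$ with $1\in S$ and $|S|=L$, and put $S'=S^{-1}S$, so that $S\subseteq S'\subseteq N$. Let
\[
M=N\cap\{\gamma'^{-1}q'q^{-1}\gamma:\ \gamma,\gamma'\in F,\ q,q'\in S'\},
\]
a finite set containing $1$; it will bound the diameter of the pieces below. F{\o}lner's condition with $\eta=\epsilon/(2|M|)$ gives a nonempty finite $D\subseteq N$ with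
\begin{equation}\label{eq:folner}
|\{d\in D:Md\not\subseteq D\}|\le\tfrac\epsilon2|D|,\qquad|MD|\le2|D|,
\end{equation}
since the first set and $MD\setminus D$ both have at most $\sum_{h\in M}|hD\setminus D|$ elements. This $D$ depends only on $\Gamma,m,F,\epsilon$. Let now $\Gamma\curvearrowright X$ be a free Borel action.

\emph{Tiles.} Join $x\ne x'$ if $Sx\cap Sx'\ne\emptyset$, that is, if $x'\in S'x$. Let $Y\subseteq X$ be a Borel maximal independent set of this graph. The sets $Sy$, $y\in Y$, are pairwise disjoint, and every $x$ lies in $S'y$ for some $y\in Y$. Enumerate $S'$. Let $\mathrm{cen}(x)=y$ if $x\in Sy$ with $y\in Y$, and otherwise $\mathrm{cen}(x)=q^{-1}x$ for the first $q\in S'$ with $q^{-1}x\in Y$. The map $\mathrm{cen}\colon X\to Y$ is Borel, and its fibers $T_y$, $y\in Y$, the \emph{tiles}, partition $X$ and satisfy $Sy\subseteq T_y\subseteq S'y$. By freeness, $L\le|T_y|\le|S'|$.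

\emph{Owners.} Join $y\neq y'$ in $Y$ if one window meets both tiles: $\gamma z\in T_y$ and $\gamma'z\in T_{y'}$ for some $z\in X$ and $\gamma,\gamma'\in F$. Then $z\in\gamma^{-1}S'y$ and $y'\in S'^{-1}\gamma'\gamma^{-1}S'y$, so this is a Borel graph of bounded degree. Let $\mathrm{col}\colon Y\to\{1,\dots,t\}$ be a Borel proper coloring. Let $\kappa\ne0$ and $z\in X$. The points $\mathrm{cen}(\gamma z)$, $\gamma\in\operatorname{supp}\kappa$, are pairwise equal or adjacent, so exactly one of them has the largest color; call it the \emph{owner} $o_\kappa(z)$. Let $W_\kappa(y)=\{z:o_\kappa(z)=y\}$. Then $W_\kappa(y)\subseteq\bigcup_{\gamma\in F}\gamma^{-1}T_y$, so $|W_\kappa(y)|\le|F||T_y|$.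

The set $Dx$ lies in the single $N$-orbit $Nx$, so cancellation is needed within each $N$-orbit separately. Call a nonempty intersection of $W_\kappa(y)$ with an $N$-orbit a \emph{$\kappa$-piece} of $y$. Since $\gamma\in F$ normalizes $N$, we have $\gamma^{-1}T_y\subseteq\gamma^{-1}Ny=N\gamma^{-1}y$. So $y$ has at most $|F|$ $\kappa$-pieces, a bound that does not grow with $L$. This is the first use of the normalization hypothesis.

\emph{Labeling.} We define $\hat g$ in $t$ rounds; in round $i$ we label the tiles $T_y$ with $\mathrm{col}(y)=i$, in such a way that
\begin{equation}\label{eq:piece}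
\Bigl|\sum_{z\in V}\chi_\kappa(z)\Bigr|\le\theta|T_y|\qquad\text{for all }\kappa\ne0\text{ and all $\kappa$-pieces }V\text{ of }y.
\end{equation}
For $z\in W_\kappa(y)$ and $\gamma\in\operatorname{supp}\kappa$, the point $\gamma z$ lies in $T_y$ or in a tile of smaller color. So \eqref{eq:piece} involves only the labels on $T_y$ and labels from earlier rounds.

To see that a suitable labeling of $T_y$ exists, choose the labels on $T_y$ independently and uniformly at random. Let $V$ be a $\kappa$-piece of $y$. For $z\in V$ the set $I(z)=\{\gamma\in\operatorname{supp}\kappa:\gamma z\in T_y\}$ is nonempty, the points $\gamma z$, $\gamma\in I(z)$, are distinct by freeness, and $\chi_\kappa(z)$ is a constant of modulus $1$ times $\prod_{\gamma\in I(z)}e^{2\pi i\kappa(\gamma)\hat g(\gamma z)/m}$. Let $z,z'\in V$ and fix $\gamma\in I(z)$. If $\gamma z\neq\gamma'z'$ for all $\gamma'\in I(z')$, then $\chi_\kappa(z)\overline{\chi_\kappa(z')}$ is the product of $e^{2\pi i\kappa(\gamma)\hat g(\gamma z)/m}$, which has mean zero because $\kappa(\gamma)\ne0$, and a factor independent of it; so its expectation is zero. Hence the expectation is nonzero only if $z'=\gamma'^{-1}\gamma z$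 for some $\gamma'\in F$, which leaves at most $|F|$ choices of $z'$. Therefore
\[
\mathbb E\Bigl|\sum_{z\in V}\chi_\kappa(z)\Bigr|^2\le|F||V|\le|F|^2|T_y|,
\]
and by Chebyshev's inequality the condition for $(\kappa,V)$ fails with probability at most $|F|^2/(\theta^2|T_y|)\le|F|^2/(\theta^2L)$. There are at most $m^{|F|}|F|$ conditions, so by the choice of $L$ some labeling satisfies them all. Here the size of $N$ is used.

To make the choice Borel, identify $T_y$ with the set $\{q\in S':qy\in T_y\}$, fix an ordering of the finitely many partial functions from $S'$ to $\mathbb Z/m$, and take the first one that satisfies \eqref{eq:piece}. Which one this is depends on the following data: the set $\{q\in S':qy\in T_y\}$; for each $\kappa$ the set of $h\in F^{-1}S'$ with $o_\kappa(hy)=y$; and the labels given in earlier rounds to points $hy$, $h\in FF^{-1}S'$. (By freeness, $hy$ and $h'y$ lie in the same $N$-orbit if and only if $h'h^{-1}\in N$, which does not depend on $y$.) These data take finitely many values and are Borel functions of $y$, by induction on the round. So $\hat g$ is Borel.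

\emph{Verification.} Fix $x\in X$ and $\kappa\ne0$. The nonempty sets among $V_y=W_\kappa(y)\cap Nx$, $y\in Y$, are $\kappa$-pieces and partition $Nx\supseteq Dx$. By freeness $d\mapsto dx$ is injective, so the sum to be estimated is $\sum_y\sum_{z\in V_y\cap Dx}\chi_\kappa(z)$.

Pieces are small. If $z,z'\in V_y$, then $\gamma z=qy$ and $\gamma'z'=q'y$ with $\gamma,\gamma'\in F$ and $q,q'\in S'$, so $z'=\gamma'^{-1}q'q^{-1}\gamma z$. Also $z'\in Nz$, so by freeness $\gamma'^{-1}q'q^{-1}\gamma\in N$, and $z'\in Mz$. Consequently, if $dx\in V_y$ and $V_y\not\subseteq Dx$, then $Md\not\subseteq D$. By \eqref{eq:folner}, the pieces that are not contained in $Dx$ contribute at most $\frac\epsilon2|D|$ in total. This is the use of amenability.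

A piece $V_y\subseteq Dx$ contributes at most $\theta|T_y|$ by \eqref{eq:piece}, and it remains to bound the total size of the tiles $T_y$ concerned. Pick $dx\in V_y$ and $\gamma\in F$, $q\in S'$ with $\gamma dx=qy$. Every point of $T_y$ is of the form
\[
q'y=q'q^{-1}\gamma dx=\gamma\,(\gamma^{-1}q'q^{-1}\gamma)\,dx\qquad(q'\in S'),
\]
and $\gamma^{-1}q'q^{-1}\gamma\in N$ because $\gamma$ normalizes $N$; this is the second use of that hypothesis. So $\gamma^{-1}q'q^{-1}\gamma\in M$ and $T_y\subseteq FMDx$. The tiles are disjoint, so their sizes add up to at most $|F||MD|\le2|F||D|$. Altogether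
\[
\Bigl|\sum_{d\in D}\chi_\kappa(dx)\Bigr|\le\tfrac\epsilon2|D|+2|F|\theta|D|=\epsilon|D|.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Take $m,F,\epsilon$ from Lemma~\ref{lem:reduction} and $D$ from Proposition~\ref{prop:characters}. Let $\Gamma\curvearrowright X$ be a free Borel action and $\hat g$ the labeling given by the proposition. By orthogonality of characters, for $\alpha\in(\mathbb Z/m)^F$ the indicator function of $\{z:\mathrm{pat}(z)=\alpha\}$ equals
\[
m^{-|F|}\sum_{\kappa\in(\mathbb Z/m)^F}\exp\Bigl(-\frac{2\pi i}{m}\sum_{\gamma\in F}\kappa(\gamma)\alpha(\gamma)\Bigr)\chi_\kappa(z).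
\]
Average over $z\in D\cdot x$. The term $\kappa=0$ gives $m^{-|F|}$, and each of the fewer than $m^{|F|}$ other terms has modulus at most $m^{-|F|}\epsilon$. This is \eqref{eq:freq}, and Lemma~\ref{lem:reduction} shows that $D$ is good for $U$. If $\Gamma$ is amenable, $(*)$ holds with $N=\Gamma$; if $\Gamma$ has an infinite amenable normal subgroup, $(*)$ holds with $N$ equal to that subgroup.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:freeproducts}]
Suppose $\Gamma\cong\mathbb Z/2*\mathbb Z/2$, with generators $a,b$ of the two factors. The infinite cyclic subgroup $\langle ab\rangle$ is normal, since $a(ab)a^{-1}=b(ab)b^{-1}=(ab)^{-1}$, so Theorem~\ref{thm:positive} applies. If $\Gamma\not\cong\mathbb Z/2*\mathbb Z/2$, then $A$ and $B$ are not both of order $2$, and Corollary~\ref{cor:answer} applies to the fair coin of Section~\ref{ss:coin}.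
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ber}
Anton Bernshteyn, \emph{Ergodic Theorems for the Shift Action and Pointwise Versions of The Ab\'ert--Weiss Theorem}, arXiv:1808.00596 (2018).

\bibitem{KST}
Kechris, Solecki and Todorcevic, \emph{Borel chromatic numbers}, Adv. Math. \textbf{141} (1999).

\bibitem{Mar}
Martin, Ann. of Math. \textbf{102} (1975).

\end{thebibliography}
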